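# No finite-time blow-up for half-harmonic maps from the line into the circle

## 1. The half-Laplacian, the Hilbert transform and the energy density

We write $\hat f(\xi)=\int f(x)e^{-ix\xi}\,dx$, $H^\infty=\bigcap_{s\ge 0}H^s(\mathbb R)$, $\|\cdot\|_p$ for the $L^p$ norm, $\|f\|_{W^{1,\infty}}=\|f\|_\infty+\|f_x\|_\infty$, and $\langle f,g\rangle=\mathrm{Re}\int f\bar g\,dx$. Functions are complex valued unless we say otherwise. We say that $f$ has spectrum in $[0,\infty)$ if $\hat f=0$ on $(-\infty,0)$. If $f,g\in H^\infty$ have spectrum in $[0,\infty)$, so does $fg$, because $\widehat{fg}=\frac1{2\pi}\hat f*\hat g$. Complex conjugation turns spectrum in $[0,\infty)$ into spectrum in $(-\infty,0]$.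

**Definition 1 (half-Laplacian).** For $f\in H^\infty$,
$$|D|f(x)=(-\Delta)^{1/2}f(x)=\frac1\pi\,\mathrm{P.V.}\int\frac{f(x)-f(s)}{|x-s|^2}\,ds=\frac1{2\pi}\int\frac{2f(x)-f(x+h)-f(x-h)}{h^2}\,dh .$$

The last integral converges absolutely: the numerator is at most $\min(h^2\|f_{xx}\|_\infty,4\|f\|_\infty)$. The same bound with $L^2$ norms shows that it converges in $L^2$, so its Fourier transform is $\frac1{\pi}\int\frac{1-\cos h\xi}{h^2}dh\,\hat f(\xi)=|\xi|\hat f(\xi)$. Thus $|D|$ is the multiplier $|\xi|$. The principal value integral of a constant is $0$, so we set $|D|(c+f)=|D|f$ for constants $c$.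

*Example.* From $\int_0^\infty e^{-\xi}e^{ix\xi}d\xi=\frac{1}{1-ix}=\frac{i}{x+i}$ we see that $f=\frac1{x+i}$ has spectrum in $[0,\infty)$. There $|\xi|=\xi$, so with $D=-i\partial_x$ (symbol $\xi$) we get $|D|f=Df=\frac{i}{(x+i)^2}$. Taking imaginary parts, $|D|\frac1{1+x^2}=\frac{1-x^2}{(1+x^2)^2}$. At $x=0$ the definition gives directly $\frac1\pi\int\frac{1-1/(1+s^2)}{s^2}ds=\frac1\pi\int\frac{ds}{1+s^2}=1$, as it should.

**Definition 2 (Hilbert transform and projections).** $H$ is the multiplier $-i\,\mathrm{sgn}\,\xi$, and $\Pi_\pm=\frac12(1\pm iH)$ are the projections onto $\pm\xi>0$.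

$H$ maps real functions to real functions, is skew-adjoint and isometric on $L^2$, $H^2=-1$, and $|D|=H\partial_x=iHD$. If $f\in L^2$ has spectrum in $[0,\infty)$ then $Hf=-if$; if it has spectrum in $(-\infty,0]$ then $Hf=if$.

*Example.* For $R>0$ the function $\frac{R}{R^2+x^2}$ has Fourier transform $\pi e^{-R|\xi|}$, and
$$\frac1{2\pi}\int(-i\,\mathrm{sgn}\,\xi)\,\pi e^{-R|\xi|}e^{ix\xi}d\xi=\int_0^\infty e^{-R\xi}\sin(x\xi)\,d\xi=\frac{x}{R^2+x^2}.$$
So $H\frac{R}{R^2+x^2}=\frac{x}{R^2+x^2}$, and, since $H^2=-1$, $H\frac{x}{R^2+x^2}=-\frac{R}{R^2+x^2}$.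

**Definition 3 (energy density).** With $f_h(x)=f(x+h)$,
$$\Gamma(f,g)=\frac1{2\pi}\int\frac{(f-f_h)\,\overline{(g-g_h)}}{h^2}\,dh,\qquad e(f)=\Gamma(f,f)\ge0 .$$

Constants may be added to $f$ and $g$ without changing $\Gamma$. Expanding, $(f-f_h)\overline{(g-g_h)}=f(\bar g-\bar g_h)+\bar g(f-f_h)-(f\bar g-f_h\bar g_h)$. Integrating each term against $\frac1{2\pi h^2}$ in the P.V. sense gives, for $f,g\in H^\infty$,
$$\Gamma(f,g)=\tfrac12\big(f|D|\bar g+\bar g|D|f-|D|(f\bar g)\big).\tag{1}$$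
By Plancherel, for $f\in H^\infty$,
$$\langle f,|D|f\rangle=\||D|^{1/2}f\|_2^2=\frac1{2\pi}\iint\frac{|f(x)-f(s)|^2}{|x-s|^2}\,dx\,ds=\int e(f)\,dx,\tag{2}$$
since $\iint|f-f_h|^2h^{-2}dx\,dh=\frac1{2\pi}\int|\hat f|^2\int\frac{2(1-\cos h\xi)}{h^2}dh\,d\xi=2\pi\cdot\frac1{2\pi}\int|\xi||\hat f|^2d\xi$.

*Example.* Let $f=\frac1{x+i\mu}$, $\mu>0$. Then $|f(x)-f(s)|^2=\frac{(x-s)^2}{(x^2+\mu^2)(s^2+\mu^2)}$, so the singularity cancels and
$$e\Big(\frac1{x+i\mu}\Big)=\frac1{2\pi(x^2+\mu^2)}\int\frac{ds}{s^2+\mu^2}=\frac1{2\mu(x^2+\mu^2)} .\tag{3}$$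
The same value holds for $\frac1{x-i\mu}$, the complex conjugate.

## 2. Circle-valued maps, their phases, and the flow

The original target is $\mathbb S^1\subset\mathbb R^2$ with base point $\omega_\infty=(0,1)^T$. Every formula below is invariant under linear isometries of $\mathbb R^2$, so we identify $\mathbb R^2$ with $\mathbb C$ by $(a,b)\mapsto b-ia$, which takes $\omega_\infty$ to $1$.

**Definition 4 (admissible maps, energy).** An admissible map is a smooth $u:\mathbb R\to\mathbb S^1\subset\mathbb C$ with $v:=u-1\in H^\infty$. Its energy is $\mathcal E(u)=\frac1{4\pi}\iint\frac{|u(x)-u(s)|^2}{|x-s|^2}dx\,ds$, which by (2) equals $\frac12\langle v,|D|v\rangle=\frac12\int e(u)\,dx$. It is also half the Dirichlet integral of the harmonic extension of $u$ to the upper half-plane.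

*Example (the bubble).* The map $\omega(x)=\big(\frac{2x}{x^2+1},\frac{x^2-1}{x^2+1}\big)^T$ becomes $\frac{x^2-1-2ix}{x^2+1}=\frac{(x-i)^2}{x^2+1}=\frac{x-i}{x+i}$. More generally put $b_\mu(x)=\frac{x-i\mu}{x+i\mu}=1-\frac{2i\mu}{x+i\mu}$. By (3), $e(b_\mu)=4\mu^2\cdot\frac1{2\mu(x^2+\mu^2)}=\frac{2\mu}{x^2+\mu^2}$, so $\mathcal E(b_\mu)=\pi$ for every $\mu$.

**Definition 5 (phase and degree).** A phase of an admissible $u$ is a continuous $\varphi:\mathbb R\to\mathbb R$ with $u=e^{i\varphi}$. Then $\varphi_x=-i\bar uu_x$. Since $u\to1$ at $\pm\infty$, the limits $\varphi(\pm\infty)$ exist in $2\pi\mathbb Z$. We normalize $\varphi(-\infty)=0$ and write $\varphi(+\infty)=2\pi k$; the integer $k$ is the degree.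

*Example.* $b_R$ has phase $\pi+2\arctan(x/R)$ and degree $1$: both sides equal $-1$ at $x=0$ after exponentiation, and $-i\bar b_Rb_R'=-i\,\frac{x+iR}{x-iR}\cdot\frac{2iR}{(x+iR)^2}=\frac{2R}{x^2+R^2}$. For any $k\in\mathbb Z$ we shall use the reference phases
$$\varphi_R(x)=k\Big(\pi+2\arctan\frac xR\Big),\qquad \varphi_R'=\frac{2kR}{R^2+x^2},\qquad\eta_R:=H\varphi_R'=\frac{2kx}{R^2+x^2}.\tag{4}$$

**Definition 6 (tension).** For admissible $u$ put $\tau=-\mathrm{Im}(\bar u|D|u)$.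

Here is the computation that makes $\tau$ useful. Let $u=1+v$, $v\in H^\infty$, not necessarily of modulus one, and $w=|u|^2-1$. Integrate the identity $2\,\mathrm{Re}\,\bar u(u-u_h)=|u-u_h|^2+|u|^2-|u_h|^2$ against $\frac1{\pi h^2}$ in the P.V. sense:
$$2\,\mathrm{Re}(\bar u|D|u)=2e(u)+|D|w.\tag{5}$$
If $|u|=1$ then $w=0$, so $\mathrm{Re}(\bar u|D|u)=e:=e(u)$ and
$$|D|u=(e-i\tau)\,u .\tag{6}$$

*Example.* For $b_\mu$ the function $b_\mu-1$ has spectrum in $[0,\infty)$, so $|D|b_\mu=Db_\mu=-ib_\mu'$ and $\bar b_\mu|D|b_\mu=\frac{2\mu}{x^2+\mu^2}$, which is real. Hence $\tau=0$.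

**Definition 7 (flow, class $\mathcal C$).** The half-harmonic map flow is
$$u_t=-|D|u+e(u)\,u,\qquad u(\cdot,0)=u_0,\qquad e(u)(x)=\frac1{2\pi}\int\frac{|u(x)-u(s)|^2}{|x-s|^2}ds .\tag{7}$$
For $0<T\le\infty$, a solution of class $\mathcal C$ on $[0,T)$ is a map $u:\mathbb R\times[0,T)\to\mathbb S^1$ that solves (7) classically with an admissible datum $u_0$ and satisfies $u-1,\ u_t\in C([0,T'];H^s(\mathbb R))$ for all $s\ge0$ and $T'<T$. By (6), on such a solution the flow reads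
$$u_t=i\tau u .\tag{8}$$
A half-harmonic map is a stationary solution, that is, one with $\tau=0$.

*Example.* $u(x,t)=b_\mu(x)$ is a solution of class $\mathcal C$ on $[0,\infty)$. It is $\omega(x/\mu)$.

In words, the question is: can a solution of class $\mathcal C$ cease to exist after a finite time? Sire, Wei and Zheng ("Infinite time blow-up for half-harmonic map flow from $\mathbb R$ into $\mathbb S^1$", arXiv:1711.05387, 2017) conjecture that "finite time blow up does not occur for half-harmonic map flows." By contrast, the classical harmonic map flow on two-dimensional domains can blow up in finite time. In the present setting the conjecture is the following theorem. Write $M(t)=\|u_x(t)\|_\infty=\|\varphi_x(t)\|_\infty$ and $\mathcal E_0=\mathcal E(u_0)$; on a solution, $\varphi$ is the phase chosen continuously in $(x,t)$, and Section 7 checks that $k$ does not depend on $t$.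

**Theorem 1.** For every admissible $u_0$: (i) there is a (unique) solution of class $\mathcal C$ on $[0,\infty)$; (ii) every solution of class $\mathcal C$ on $[0,T)$ with $T<\infty$ is a restriction of it.

Two supplements come from the same method. They are not needed for Theorem 1.

**Theorem 2 (degree zero).** If $k=0$, then $\langle\varphi,|D|\varphi\rangle$ is nonincreasing in $t$, and as $t\to\infty$
$$t\,\|u_x(t)\|_\infty\to0,\qquad t\,\mathcal E(u(t))\to0,\qquad\|u(t)-\omega_\infty\|_\infty\to0 .$$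

**Theorem 3 (any degree).** With $\varphi_R$ as in (4) and $R=1+t$, for all $t\ge0$,
$$\big\||D|^{1/2}(\varphi(t)-\varphi_R)\big\|_2^2\le C(u_0)+4\pi k^2\log(1+t).$$
Consequently, if $|\varphi(x_0+s,t)-\varphi(x_0-s,t)|\ge c_0>0$ for all $s\in[r,\delta]$, where $0<r<\delta\le1$, then $\log\frac\delta r\le\frac C{c_0^2}(1+\log(1+t))$ with $C=C(u_0)$.

## 3. A bubble, and two opposite turns at different scales

For $b_\mu$ we have found $\tau=0$ and $e=\varphi_x=\frac{2\mu}{x^2+\mu^2}$. The slope at the origin is $2/\mu$, while the energy is $\pi$ for all $\mu$. So the energy does not see the scale of a bubble.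

The simplest nonstationary datum is $u=b_1\bar b_2=\frac{(x-i)(x+2i)}{(x+i)(x-2i)}$. It has degree $0$ and phase $\varphi=2\arctan x-2\arctan\frac x2$. Here $u-1=\frac{2ix}{(x+i)(x-2i)}$, and partial fractions give $u-1=F+G$ with
$$F=\frac{2i/3}{x+i},\qquad G=\frac{4i/3}{x-2i}.$$
$F$ has spectrum in $[0,\infty)$ and $G$ in $(-\infty,0]$, so $|D|u=DF-DG=-\frac{2}{3(x+i)^2}+\frac4{3(x-2i)^2}$. Multiplying by $\bar u$,
$$\bar u|D|u=\frac{-\frac23(x-2i)^2+\frac43(x+i)^2}{(x^2+1)(x^2+4)}=\frac{\frac23x^2+\frac43+\frac{16}3ix}{(x^2+1)(x^2+4)} .$$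
Hence $\tau=-\frac{16x}{3(x^2+1)(x^2+4)}$: the phase is positive for $x>0$ and starts to decrease there, is negative for $x<0$ and starts to increase there. The two turns cancel.

Look at the other quantities. By (3), $e(F)=\frac{2}{9(x^2+1)}$ and $e(G)=\frac4{9(x^2+4)}$, whose sum is $\frac{6x^2+12}{9(x^2+1)(x^2+4)}=e(u)$, with no cross term. Their difference is $\rho:=e(F)-e(G)=\frac{4-2x^2}{9(x^2+1)(x^2+4)}$, while $\varphi_x=\frac2{x^2+1}-\frac4{x^2+4}=\frac{4-2x^2}{(x^2+1)(x^2+4)}=9\rho$. Writing $\tau=-\frac{16}9\big(\frac x{x^2+1}-\frac x{x^2+4}\big)$ we get $H\tau=\frac{16}9\big(\frac1{x^2+1}-\frac2{x^2+4}\big)=\frac89\varphi_x$. So $\varphi_x-H\tau=\rho$. Section 6 shows that these coincidences are general.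

Finally, compare energies of $b_R\bar b_{R'}$ with $R<R'$. Since $|u(x)-u(s)|\le|b_R(x)-b_R(s)|+|b_{R'}(x)-b_{R'}(s)|$, we have $\mathcal E(b_R\bar b_{R'})\le2\pi+2\pi=4\pi$. Now replace $u$ by its phase. For general $k$ in (4), let
$$\chi=\varphi_{R'}-\varphi_R .$$
It is $O(1/|x|)$ at infinity with derivative in $H^\infty$, so $\chi\in H^\infty$ and $|D|\chi=H\chi'=\eta_{R'}-\eta_R$. From $\partial_r\varphi_r=-\frac{2kx}{r^2+x^2}=-\eta_r$ we get $\chi=-\int_R^{R'}\eta_r\,dr$. Also $\frac{x^2}{(x^2+r^2)(x^2+s^2)}=\frac1{r^2-s^2}\big[\frac{r^2}{x^2+r^2}-\frac{s^2}{x^2+s^2}\big]$ for $r\ne s$, so, the case $r=s$ following by continuity,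
$$\langle\eta_r,\eta_s\rangle=4k^2\,\frac{\pi(r-s)}{r^2-s^2}=\frac{4\pi k^2}{r+s},\qquad\|\eta_R\|_2^2=\frac{2\pi k^2}R .\tag{9}$$
For $k=1$ the phase of $b_R\bar b_{R'}$ is $-\chi$, and
$$\langle\chi,|D|\chi\rangle=4\pi\int_R^{R'}\Big(\frac1{r+R}-\frac1{r+R'}\Big)dr=4\pi\log\frac{(R+R')^2}{4RR'} .$$
If $R\to0$ with $R'$ fixed, this tends to infinity. The phase energy detects the concentrating turn that $\mathcal E$ does not.

## 4. Energy dissipation alone cannot exclude a bubble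

On a solution of class $\mathcal C$, (6) and (8) give
$$\frac d{dt}\mathcal E=\langle u_t,|D|u\rangle=\int\mathrm{Re}\big[\overline{i\tau u}\,(e-i\tau)u\big]dx=-\int\tau^2dx,\qquad\text{so}\quad\int_0^t\|\tau\|_2^2\,ds\le\mathcal E_0 .\tag{10}$$
The sensible first attempt is to rescale at a singularity. Suppose $M$ is unbounded on $[0,T)$, $T<\infty$. For large integers $n$ let $t_n$ be the first time with $M(t_n)=n$, and let $J_n=[t_n-\frac1n,t_n]$. By (10), $\varepsilon_n:=\int_{J_n}\|\tau\|_2^2dt\to0$, so some $t_n'\in J_n$ has $\|\tau(t_n')\|_2^2\le n\varepsilon_n$. The rescaled map $u_n(x)=u(x_n+x/n,t_n')$ has slope at most $1$, energy at most $\mathcal E_0$ and tension $\tau_n=n^{-1}\tau(x_n+\cdot/n,t_n')$, with $\|\tau_n\|_2^2=n^{-1}\|\tau(t_n')\|_2^2\le\varepsilon_n$. If $x_n$ is well chosen, one expects a nonconstant limit of bounded slope, finite energy and zero tension, and one would like to say that there is none.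

But there is one: $b_2$ has slope $\frac4{x^2+4}\le1$, with equality at $0$, energy $\pi$ and zero tension. The argument stops exactly here, because $\mathcal E(b_\mu)=\pi$ at every scale.

So we want a quantity that stays controlled on finite time intervals, is invariant under rescaling, and is infinite on a bubble. Section 3 points to $\iint\frac{|\varphi(x)-\varphi(s)|^2}{|x-s|^2}$. It is infinite for every monotone nonconstant phase, since such a phase differs by a fixed amount between two half-lines. Two things must be shown.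

1. The phase energy is bounded on finite time intervals.
2. The rescaled limit has a monotone phase.

For 1, the formal derivative of $L=\langle\varphi,|D|\varphi\rangle$ is $2\langle\tau,|D|\varphi\rangle$. For small phases $\tau\approx-|D|\varphi$, and this is about $-2\||D|\varphi\|_2^2$. For large phases $\tau$ involves sines of phase differences (see (24)), whose sign is not that of the difference, and no sign is visible. For $b_1\bar b_2$ we do get a sign: $2\langle\tau,H\varphi_x\rangle=-2\langle H\tau,\varphi_x\rangle=-\frac{16}9\int\varphi_x^2<0$. The relation $\varphi_x-H\tau=\rho$ was responsible, and it is the key. It yields an exact formula $L'=-g$ with $g\ge0$, and smallness of $g$ also gives 2. If the degree is not zero, $L$ is infinite already at $t=0$, and it has to be renormalized.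

## 5. Local solutions, and continuation as long as the slope is bounded

Put $\mathcal N(v)=\Gamma(v,v)(1+v)$, so that (7) reads $v_t=-|D|v+\mathcal N(v)$ for $v=u-1$. Fix an integer $m\ge2$ and $\sigma_m=m+\frac14$; then $H^{\sigma_m}\subset W^{1,\infty}$.

**Step 1. Estimates for $\Gamma$ and $\mathcal N$.** The aim is to see that $\mathcal N$ loses only a quarter of a derivative. Let $\delta_hf=f-f_h$. Then $\|\delta_hf\|_\infty\le2\min(|h|,1)\|f\|_{W^{1,\infty}}$. Since $|e^{ih\xi}-1|\le2\min(1,|h\xi|^{1/4})$, also $\|\delta_hg\|_{H^m}\le2\min(|h|^{1/4},1)\|g\|_{H^{\sigma_m}}$. Recall the Moser estimate $\|fg\|_{H^m}\le C_m(\|f\|_\infty\|g\|_{H^m}+\|f\|_{H^m}\|g\|_\infty)$ and apply it to $\delta_hf\,\overline{\delta_hg}$. Because $\int\min(|h|,1)\min(|h|^{1/4},1)h^{-2}dh<\infty$ (near $0$ the integrand is $|h|^{-3/4}$), the integral defining $\Gamma(f,g)$ converges absolutely in $H^m$, and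
$$\|\Gamma(f,g)\|_{H^m}\le C_m\big(\|f\|_{W^{1,\infty}}\|g\|_{H^{\sigma_m}}+\|f\|_{H^{\sigma_m}}\|g\|_{W^{1,\infty}}\big),\qquad\|\Gamma(v,v)\|_\infty\le C\|v\|^2_{W^{1,\infty}} .\tag{11}$$
As $\Gamma$ is real-bilinear and $H^m$ is an algebra, $\mathcal N:H^{\sigma_m}\to H^m$ is locally Lipschitz. By Moser again, $\|\mathcal N(v)\|_{H^m}\le\|\Gamma\|_{H^m}+C_m(\|\Gamma\|_\infty\|v\|_{H^m}+\|\Gamma\|_{H^m}\|v\|_\infty)$ with $\Gamma=\Gamma(v,v)$, so
$$\|\mathcal N(v)\|_{H^m}\le C_m(1+\|v\|_{W^{1,\infty}})^2\|v\|_{H^{\sigma_m}} .\tag{12}$$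

**Lemma 4 (singular Gronwall).** Let $y\ge0$ be continuous on $[0,T')$, $T'<\infty$, with $y(t)\le a+C\int_0^t(t-s)^{-1/4}y(s)\,ds$. Then $y(t)\le2ae^{\lambda t}$ on $[0,T')$ for some $\lambda=\lambda(C)$.

Proof. Choose $\lambda$ with $C\int_0^\infty r^{-1/4}e^{-\lambda r}dr\le\frac12$. For $T''<T'$ let $Y=\sup_{[0,T'']}e^{-\lambda t}y(t)<\infty$. Multiplying the hypothesis by $e^{-\lambda t}=e^{-\lambda(t-s)}e^{-\lambda s}$ gives $Y\le a+\frac12Y$, so $Y\le2a$. $\square$

**Step 2. Mild solutions.** We solve the integral equation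
$$v(t)=e^{-t|D|}v_0+\int_0^te^{-(t-s)|D|}\mathcal N(v(s))\,ds .\tag{13}$$
The operator $e^{-t|D|}$ is a contraction on each $H^s$, and $\|e^{-t|D|}\|_{H^m\to H^{\sigma_m}}\le\sup_\xi(1+|\xi|^{1/4})e^{-t|\xi|}\le C(1+t^{-1/4})$. The right side of (13) is continuous in time with values in $H^{\sigma_m}$ when $v$ is: write the integral as $\int_0^te^{-r|D|}\mathcal N(v(t-r))dr$ and use dominated convergence with the integrable majorant $C(1+r^{-1/4})$. Let $B=2\|v_0\|_{H^{\sigma_m}}+1$ and let $\Lambda$ be a Lipschitz constant of $\mathcal N$ on the $B$-ball of $H^{\sigma_m}$; as $\mathcal N(0)=0$, also $\|\mathcal N(v)\|_{H^m}\le\Lambda B$ there. If $C\Lambda\int_0^\delta(1+r^{-1/4})dr\le\frac12$, the right side has norm at most $\|v_0\|_{H^{\sigma_m}}+\frac B2\le B$ and is a contraction with factor $\frac12$ on the $B$-ball of $C([0,\delta];H^{\sigma_m})$. So a solution exists on $[0,\delta]$, with $\delta$ depending only on $\|v_0\|_{H^{\sigma_m}}$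 (and $m$). It is unique in $C([0,\delta];H^{\sigma_m})$: the norm $y$ of the difference of two solutions satisfies Lemma 4 with $a=0$. Restarting, and using the semigroup property to glue, we obtain a unique maximal solution on some $[0,T_m)$, and $\|v\|_{H^{\sigma_m}}$ is unbounded if $T_m<\infty$.

**Step 3. One maximal time and a continuation criterion.** We compare different $m$. By uniqueness in $H^{\sigma_2}$ the solutions agree on common intervals and $T_m\le T_2$. If $\|v\|_{W^{1,\infty}}\le A$ on $[0,T')$ with $T'\le T_m$ and $T'<\infty$, then (12) and (13) give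
$$\|v(t)\|_{H^{\sigma_m}}\le\|v_0\|_{H^{\sigma_m}}+C_{A,T',m}\int_0^t(t-s)^{-1/4}\|v(s)\|_{H^{\sigma_m}}ds,$$
where $1\le T'^{1/4}(t-s)^{-1/4}$ was used, and Lemma 4 bounds $\|v\|_{H^{\sigma_m}}$ on $[0,T')$. If $T_m<T_2$, then $v$ is bounded in $H^{\sigma_2}\subset W^{1,\infty}$ on $[0,T_m]$, hence bounded in $H^{\sigma_m}$ on $[0,T_m)$, a contradiction. So $T_m=T_2=:T_{\max}$ for all $m$, and
$$T_{\max}<\infty\ \Longrightarrow\ \sup_{t<T_{\max}}\|v(t)\|_{W^{1,\infty}}=\infty .\tag{14}$$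

**Step 4. Differentiability in time.** Now $v$ and $\mathcal N(v)$ lie in $C([0,T_{\max});H^s)$ for all $s$. On the Fourier side, (13) says that for almost every $\xi$ the function $\hat v(\xi,\cdot)$ is absolutely continuous with derivative $-|\xi|\hat v+\widehat{\mathcal N(v)}$. So $v(t)=v_0+\int_0^t(-|D|v+\mathcal N(v))ds$, and $v\in C^1([0,T_{\max});H^s)$ with $v_t=-|D|v+\mathcal N(v)$.

**Step 5. The constraint $|u|=1$.** So far $u=1+v$ need not have modulus one for $t>0$. Let $w=|u|^2-1=2\,\mathrm{Re}\,v+|v|^2\in C^1([0,T_{\max});H^s)$ and $e=e(u)$. By (5),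
$$w_t=2\,\mathrm{Re}(\bar uu_t)=-2\,\mathrm{Re}(\bar u|D|u)+2e|u|^2=-2e-|D|w+2e(1+w)=-|D|w+2ew .$$
Since $\langle w,|D|w\rangle\ge0$, $\frac d{dt}\|w\|_2^2\le4\|e\|_\infty\|w\|_2^2$. As $w(0)=0$ and $\|e\|_\infty$ is bounded on compact time intervals, $w\equiv0$. So $u$ is of class $\mathcal C$ on $[0,T_{\max})$.

**Step 6. Uniqueness in class $\mathcal C$, and what remains.** Let $u=1+v$ be of class $\mathcal C$ on $[0,T)$. For each $x$ the function $t\mapsto u(x,t)$ has the continuous derivative $u_t$, so $v(t)=v_0+\int_0^tu_t\,ds$ and $v\in C^1([0,T);H^s)$. Integrating $\frac d{ds}\big(e^{-(t-s)|D|}v(s)\big)=e^{-(t-s)|D|}\mathcal N(v(s))$ gives (13), so $v$ is the solution above on $[0,\min(T,T_{\max}))$. Moreover $T\le T_{\max}$: otherwise $\|v\|_{H^{\sigma_2}}$ would be bounded on $[0,T_{\max})$ with $T_{\max}<\infty$. Hence Theorem 1 follows once $T_{\max}=\infty$ for every admissible $u_0$. Since $\|v\|_\infty\le2$, by (14) it suffices to show: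
$$\text{if }T:=T_{\max}<\infty,\text{ then }\sup_{t<T}\|u_x(t)\|_\infty<\infty .\tag{15}$$

## 6. Splitting a circle-valued map into its two spectral halves

Here time is frozen. The result makes the coincidences of Section 3 general.

**Proposition 5.** Let $v=u-1\in H^\infty$, $|u|=1$, $e=e(u)$, $\varphi_x=-i\bar uu_x$, $\tau=-\mathrm{Im}(\bar u|D|u)$, $F=\Pi_+v$, $G=\Pi_-v$ and $\rho=e(F)-e(G)$. Then $e,\tau,\varphi_x,\rho\in L^2$, and

* (A) $e=e(F)+e(G)$; hence $e^2-\rho^2=4e(F)e(G)\ge0$;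
* (B) $\varphi_x-H\tau=\rho$;
* (C) $\int\varphi_x^2\,dx=\int\tau^2\,dx+\int e^2\,dx$.

*Proof.* $F,G\in H^\infty$, so $e,e(F),e(G)\in L^2$ by (11). Also $\varphi_x=-i(1+\bar v)v_x$ and $\tau=-\mathrm{Im}((1+\bar v)|D|v)$ are in $L^2$.

**Step 1. Identity (A): the cross term vanishes.** We have $e(v)=\Gamma(F,F)+\Gamma(G,G)+2\,\mathrm{Re}\,\Gamma(F,G)$. The functions $F$, $\bar G$ and $F\bar G$ have spectrum in $[0,\infty)$, where $|D|=D$. By (1) and the Leibniz rule, $2\Gamma(F,G)=FD\bar G+\bar GDF-D(F\bar G)=0$. Then $e^2-\rho^2=(e+\rho)(e-\rho)=2e(F)\cdot2e(G)$.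

**Step 2. Formulas for $e(F)$ and $e(G)$.** These prepare (B). Since $D\bar F=-\overline{DF}$, we have $D|F|^2=\bar FDF-\overline{\bar FDF}=2i\,\mathrm{Im}(\bar FDF)$, and so $|D||F|^2=iHD|F|^2=-2H\,\mathrm{Im}(\bar FDF)$; the same holds for $G$. By (1), $e(F)=\mathrm{Re}(\bar F|D|F)-\frac12|D||F|^2$. With $|D|F=DF$ and $|D|G=-DG$,
$$e(F)=\mathrm{Re}(\bar FDF)+H\,\mathrm{Im}(\bar FDF),\qquad e(G)=-\mathrm{Re}(\bar GDG)+H\,\mathrm{Im}(\bar GDG).$$

**Step 3. Identity (B).** We write $\varphi_x$ and $\tau$ through $F$ and $G$. As $Du=DF+DG$ and $|D|u=DF-DG$,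
$$\varphi_x=\bar uDu=\mathrm{Re}[\bar u(DF+DG)],\qquad-\tau=\mathrm{Im}[\bar u(DF-DG)],\qquad\bar u=1+\bar F+\bar G .$$
Put $a=(1+\bar G)DF$ and $c=(1+\bar F)DG$, so that $\bar uDF=a+\bar FDF$ and $\bar uDG=c+\bar GDG$. Then
$$\varphi_x-H\tau=\big[\mathrm{Re}(\bar FDF+\bar GDG)+H\,\mathrm{Im}(\bar FDF-\bar GDG)\big]+(\mathrm{Re}\,a+H\,\mathrm{Im}\,a)+(\mathrm{Re}\,c-H\,\mathrm{Im}\,c).$$
The square bracket is $e(F)-e(G)=\rho$ by Step 2. The function $a\in L^2$ has spectrum in $[0,\infty)$, so $Ha=-ia$; as $H$ is real, imaginary and real parts can be compared, and $H\,\mathrm{Im}\,a=-\mathrm{Re}\,a$. The function $c\in L^2$ has spectrum in $(-\infty,0]$, so $Hc=ic$ and $H\,\mathrm{Im}\,c=\mathrm{Re}\,c$. Both round brackets vanish.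

**Step 4. Identity (C): orthogonality of the halves.** From $\bar uDu=\varphi_x$ and $\bar u|D|u=e-i\tau$ we get $2\bar uDF=\varphi_x+e-i\tau$ and $2\bar uDG=\varphi_x-e+i\tau$. Multiply the first by the conjugate of the second and use $|u|=1$:
$$4\,DF\,\overline{DG}=(\varphi_x-i\tau+e)(\varphi_x-i\tau-e)=(\varphi_x-i\tau)^2-e^2 .$$
$DF$ and $DG$ are orthogonal in $L^2$. Integrating and taking real parts gives $0=\int(\varphi_x^2-\tau^2-e^2)$. $\square$

For $b_1\bar b_2$, $\rho=\frac19\varphi_x$ and $H\tau=\frac89\varphi_x$. In units of $\int\varphi_x^2$, then, $\int\tau^2=\int(H\tau)^2$ is $\frac{64}{81}$, so by (C) $\int e^2$ is $\frac{17}{81}$, and $\int\rho^2$ is $\frac1{81}$. One can check (C) here by hand. The numerator of $\varphi_x^2-e^2-\tau^2$ over $(x^2+1)^2(x^2+4)^2$ is $\frac{32}9(x^4-13x^2+4)=\frac{32}9\big[(x^2+1)(x^2+4)-18x^2\big]$; moreover $\int\frac{dx}{(x^2+1)(x^2+4)}=\frac\pi6$ and $\int\frac{x^2dx}{(x^2+1)^2(x^2+4)^2}=\frac\pi{108}$.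 (Differentiate $\int\frac{x^2dx}{(x^2+p^2)(x^2+q^2)}=\frac\pi{p+q}$ in $p$ and $q$ to get $\int\frac{x^2dx}{(x^2+p^2)^2(x^2+q^2)^2}=\frac{\pi}{2pq(p+q)^3}$.) The total is $\frac{32}9(\frac\pi6-\frac{18\pi}{108})=0$.

## 7. The renormalized phase energy decreases

Let $u$ be a solution of class $\mathcal C$ on $[0,T)$, $T\le\infty$.

**Step 1. A phase in space-time.** By (8), $\tau=-i\bar uu_t=-i(1+\bar v)v_t\in C([0,T);H^s)$ for all $s$. Since $v\in C^1([0,T);H^s)$, $u$ is $C^1$ on the simply connected set $\mathbb R\times[0,T)$. So there is a $C^1$ lift $u=e^{i\varphi}$ with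
$$\varphi_t=\tau,\qquad\varphi_x=-i\bar uu_x\in C([0,T);H^s)\ \text{ for all }s .$$
For $T'<T$ the set $v([0,T'])$ is compact in $H^1\subset C_0$, so $u\to1$ as $|x|\to\infty$ uniformly on $[0,T']$. For $|x|$ large, $\varphi(x,t)$ then stays close to $2\pi\mathbb Z$ for all $t\in[0,T']$, and by continuity close to one fixed multiple of $2\pi$ on each side. So $\varphi(\pm\infty,t)$ exist and are independent of $t$. Normalize $\varphi(-\infty)=0$, $\varphi(+\infty)=2\pi k$.

**Step 2. Subtracting a reference phase.** If $k\ne0$ then $\varphi\notin L^2$. With (4), put $\psi_R=\varphi-\varphi_R$. At $t=0$ and for $|x|$ large, $|\varphi-2\pi k1_{x>0}|\le\frac\pi2|u-1|$, because $|e^{i\alpha}-1|=2|\sin\frac\alpha2|\ge\frac2\pi|\alpha|$ for $|\alpha|\le\pi$; and $|\varphi_R-2\pi k1_{x>0}|=O(1/|x|)$. So $\psi_R(0)\in L^2$. Its derivative $\varphi_x-\varphi_R'$ is in $H^\infty$, hence $\psi_R(0)\in H^\infty$. As $\psi_R(t)=\psi_R(0)+\int_0^t\tau\,ds$, we get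 $\psi_R\in C^1([0,T);H^s)$ for all $s$, with $\partial_t\psi_R=\tau$. From $|D|=H\partial_x$,
$$|D|\psi_R+\eta_R=H\varphi_x .\tag{16}$$

**Step 3. The functional.** Expand $\langle\varphi,|D|\varphi\rangle$ formally with $\varphi=\psi_R+\varphi_R$ and $|D|\varphi_R=H\varphi_R'=\eta_R$, and drop the infinite constant $\langle\varphi_R,|D|\varphi_R\rangle$. What is left is
$$L_R(t)=\langle\psi_R,|D|\psi_R\rangle+2\langle\psi_R,\eta_R\rangle ,\tag{17}$$
which is finite and $C^1$ in $t$. For $k=0$ it is $\langle\varphi,|D|\varphi\rangle$.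

**Proposition 6.** $L_R'(t)=-g(t)$, where
$$g=2\int\tau^2dx+\int(e^2-\rho^2)dx=2\int\tau^2dx+4\int e(F)e(G)\,dx\ge0 .\tag{18}$$

*Proof.* $|D|$ is self-adjoint, so by (16) and (B)
$$L_R'=2\langle\tau,|D|\psi_R+\eta_R\rangle=2\langle\tau,H\varphi_x\rangle=-2\langle H\tau,\varphi_x\rangle=-2\int(\varphi_x-\rho)\varphi_x\,dx .$$
Use $2ab=a^2+b^2-(a-b)^2$ with $a=\varphi_x-\rho=H\tau$ and $b=\varphi_x$, and $\|H\tau\|_2=\|\tau\|_2$:
$$L_R'=-\int\tau^2-\int\varphi_x^2+\int\rho^2 .$$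
Replacing $\int\varphi_x^2$ by $\int\tau^2+\int e^2$, by (C), gives the first form of $g$. The second is (A). $\square$

For $b_1\bar b_2$ this gives $g=\big(\frac{128}{81}+\frac{17}{81}-\frac1{81}\big)\int\varphi_x^2=\frac{16}9\int\varphi_x^2$, in agreement with Section 4. Note that $g$ is continuous in $t$, since $v,F,G,\tau$ are continuous in $t$ with values in every $H^s$ and (11) holds.

**Step 4. Bounds on finite time intervals.** By (10) and Cauchy–Schwarz in time, $\|\psi_R(t)\|_2\le\|\psi_R(0)\|_2+\int_0^t\|\tau\|_2ds$, so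
$$\|\psi_R(t)\|_2\le\|\psi_R(0)\|_2+\sqrt{\mathcal E_0t} .\tag{19}$$
Since $L_R(t)\le L_R(0)$ and $|\langle\psi_R,\eta_R\rangle|\le\|\eta_R\|_2\|\psi_R\|_2$, (17) gives
$$\||D|^{1/2}\psi_R(t)\|_2^2\le L_R(0)+2\|\eta_R\|_2\|\psi_R(t)\|_2,\tag{20}$$
$$\int_0^tg\,ds=L_R(0)-L_R(t)\le L_R(0)+2\|\eta_R\|_2\|\psi_R(t)\|_2 .\tag{21}$$
In (21) we used $\langle\psi_R,|D|\psi_R\rangle\ge0$. On a finite time interval both right sides are bounded.

## 8. Rescaled limits have a monotone phase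

This lemma says that concentration, small $g$ and bounded phase energy are incompatible.

**Lemma 7.** Let $u$ be a solution of class $\mathcal C$ on $[0,T)$, $T\le\infty$. There are no sequences $m_n>0$, $t_n$, constants $A\ge1$, $b>0$, $K$, and Lipschitz functions $\varphi^{(n)}$ on $\mathbb R$ with the following properties, where $J_n=[t_n-b/m_n,\,t_n]\subset[0,T)$:

1. $M(t_n)\ge m_n$ and $M\le Am_n$ on $J_n$;
2. $\int_{J_n}g\,dt\to0$;
3. $\frac1{2\pi}\iint\frac{|\psi(x)-\psi(s)|^2}{|x-s|^2}dx\,ds\le K$ for $\psi=\varphi(t)-\varphi^{(n)}$, $t\in J_n$; and $\mathrm{Lip}(\varphi^{(n)})/m_n\to0$.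

*Proof.* Suppose they exist.

**Step 1. An equation for the slope.** We need regularity of $p=\varphi_x$ at scale $1/m_n$. Put $\Delta_h=\varphi(x+h)-\varphi(x)$. As $\bar u(u-u_h)=1-e^{i\Delta_h}$, symmetrizing in $h$ gives
$$\tau(x)=\frac1{2\pi}\int\frac{\sin\Delta_h+\sin\Delta_{-h}}{h^2}\,dh .\tag{24}$$
The $x$-derivative of the numerator is $\cos\Delta_h(p(x+h)-p(x))+\cos\Delta_{-h}(p(x-h)-p(x))$, that is,
$$[p(x+h)+p(x-h)-2p(x)]-(1-\cos\Delta_h)(p(x+h)-p(x))-(1-\cos\Delta_{-h})(p(x-h)-p(x)).$$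
At fixed $t$ it is bounded by $C\min(h^2,1)$ uniformly in $x$, because $p,p_{xx}$ are bounded and $1-\cos\Delta_h\le\frac12M^2h^2$. So we may differentiate (24) under the integral. The first bracket gives $-|D|p$, and the other two terms contribute equally. Moreover
$$p_t=-i\,\overline{i\tau u}\,u_x-i\bar u(i\tau u)_x=-\tau\bar uu_x+\tau_x+\tau\bar uu_x=\tau_x .$$
Therefore
$$p_t+|D|p=q,\qquad q(x)=\frac1\pi\int\frac{(1-\cos\Delta_h)(p(x)-p(x+h))}{h^2}\,dh .\tag{25}$$

**Step 2. Bounds for $q$ and the Poisson semigroup.** On $J_n$ let $B=Am_n\ge\|p\|_\infty$. Then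
$$|q|\le\frac1\pi\int\min\Big(\frac{B^2h^2}2,2\Big)\frac{2B}{h^2}\,dh=\frac2\pi\Big(\int_0^{2/B}B^3dh+\int_{2/B}^\infty\frac{4B}{h^2}dh\Big)=\frac8\pi B^2 .$$
Since $p$ and $q=\tau_x+|D|p$ are in $C([0,T);H^s)$, Duhamel's formula holds for $t'\le t$:
$$p(t)=e^{-(t-t')|D|}p(t')+\int_{t'}^te^{-(t-s)|D|}q(s)\,ds .\tag{26}$$
$e^{-t|D|}$ is convolution with $P_t(x)=\frac1\pi\frac t{t^2+x^2}$, with $\|P_t\|_1=1$ and $\|\partial_xP_t\|_1=2P_t(0)=\frac2{\pi t}$. So $\|e^{-t|D|}f\|_\infty\le\|f\|_\infty$, and a difference of values at $x$ and $y$ is at most $\min\big(2,\frac2\pi\frac{|x-y|}t\big)\|f\|_\infty\le2(|x-y|/t)^{1/2}\|f\|_\infty$.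

**Step 3. The slope stays large and becomes Hölder continuous.** Let $\sigma=\min(\frac b2,\frac\pi{16A^2})$ and $J_n'=[t_n-\sigma/m_n,t_n]$. For $t\in J_n'$, (26) from $t$ to $t_n$ gives $m_n\le M(t_n)\le M(t)+\frac8\pi A^2m_n^2\cdot\frac\sigma{m_n}\le M(t)+\frac{m_n}2$, so
$$M(t)\ge\tfrac12m_n\qquad(t\in J_n').$$
Next use (26) from $t'=t_n-b/m_n$, so $\frac b{2m_n}\le t-t'\le\frac b{m_n}$:
$$|p(x,t)-p(y,t)|\le2\Big(\frac{2m_n|x-y|}b\Big)^{1/2}Am_n+\frac8\pi A^2m_n^2\int_{t'}^t2\Big(\frac{|x-y|}{t-s}\Big)^{1/2}ds\le C\,m_n(m_n|x-y|)^{1/2},$$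
with $C=C(A,b)$, because $\int_{t'}^t(t-s)^{-1/2}ds\le2(b/m_n)^{1/2}$.

**Step 4. Good time slices and rescaling.** The interval $J_n'$ has length $\sigma/m_n$, so by property 2 there is $t_n'\in J_n'$ with $g(t_n')\le\varepsilon_nm_n$, where $\varepsilon_n=\sigma^{-1}\int_{J_n}g\,dt\to0$. As $p(\cdot,t_n')$ is continuous and vanishes at infinity, there is $x_n$ with $|p(x_n,t_n')|=M(t_n')\ge\frac12m_n$. Set
$$\varphi_n(x)=\varphi\Big(x_n+\frac x{m_n},t_n'\Big)-\varphi(x_n,t_n'),$$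
and let $e_n,\rho_n$ be $m_n^{-1}$ times $e,\rho$ at $(x_n+x/m_n,t_n')$. Then $|\varphi_n'|\le A$, $|\varphi_n'(0)|\ge\frac12$, $|\varphi_n'(x)-\varphi_n'(y)|\le C|x-y|^{1/2}$, and $e_n=e(e^{i\varphi_n})$ by scaling. By (B) and (18),
$$\|\varphi_n'-\rho_n\|_2^2=m_n^{-1}\|H\tau(t_n')\|_2^2\le\varepsilon_n,\qquad e_n^2-\rho_n^2\ge0,\qquad\int(e_n^2-\rho_n^2)\,dx\le\varepsilon_n .$$

**Step 5. The limit satisfies $|\varphi_\infty'|=e_\infty$.** By Arzelà–Ascoli, along a subsequence $\varphi_n\to\varphi_\infty$ in $C^1_{loc}$, with $|\varphi_\infty'|\le A$ and $|\varphi_\infty'(0)|\ge\frac12$. As $|e^{i\varphi_n(x)}-e^{i\varphi_n(x+h)}|^2\le\min(A^2h^2,4)$, dominated convergence gives $e_n\to e_\infty:=e(e^{i\varphi_\infty})$ pointwise with a uniform bound, and $e_\infty$ is continuous for the same reason. On a bounded interval $I$: $\rho_n\to\varphi_\infty'$ in $L^2(I)$, so $\rho_n^2\to(\varphi_\infty')^2$ in $L^1(I)$; $e_n^2\to e_\infty^2$ in $L^1(I)$;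 and $e_n^2-\rho_n^2\to0$ in $L^1(I)$. Hence $e_\infty^2=(\varphi_\infty')^2$ almost everywhere, and everywhere by continuity.

**Step 6. Monotonicity and infinite phase energy.** If $e_\infty(x)=0$ for some $x$, the integrand in $e_\infty(x)$ vanishes for all $h$, so $e^{i\varphi_\infty}$ and hence $\varphi_\infty$ are constant, contrary to $|\varphi_\infty'(0)|\ge\frac12$. So $\varphi_\infty'$ never vanishes and $\varphi_\infty$ is strictly monotone. With $c=|\varphi_\infty(1)-\varphi_\infty(-1)|>0$,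
$$\iint\frac{|\varphi_\infty(x)-\varphi_\infty(s)|^2}{|x-s|^2}dx\,ds\ge\int_1^\infty\int_{-\infty}^{-1}\frac{c^2}{|x-s|^2}\,ds\,dx=\int_1^\infty\frac{c^2}{x+1}\,dx=\infty .$$

**Step 7. Contradiction.** Let $\psi_n(x)=\psi(x_n+x/m_n)$ with $\psi=\varphi(t_n')-\varphi^{(n)}$. The double integral is invariant under translation and scaling, so it is at most $2\pi K$ for $\psi_n$. The contribution of $\varphi^{(n)}$ to $\psi_n(x)-\psi_n(s)$ is at most $\frac{\mathrm{Lip}(\varphi^{(n)})}{m_n}|x-s|\to0$, so $\psi_n(x)-\psi_n(s)\to\varphi_\infty(x)-\varphi_\infty(s)$ pointwise. By Fatou the integral in Step 6 is at most $2\pi K$, a contradiction. $\square$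

## 9. Global existence: proof of Theorem 1

By Section 5 we must prove (15). Let $T=T_{\max}<\infty$ and suppose $M$ is unbounded on $[0,T)$. $M$ is continuous on $[0,T)$. For integers $n>M(0)$ let $t_n$ be the first time with $M(t_n)=n$. Then $M\le n$ on $[0,t_n]$. Since $M$ is bounded on compact subintervals of $[0,T)$, $t_n\to T$, and so $t_n>\frac1n$ for $n$ large. We check the three properties of Lemma 7 with $m_n=n$, $A=b=1$ and $\varphi^{(n)}=\varphi_R$ for $R=1$.

* Property 1: $M(t_n)=n$ and $M\le n$ on $J_n=[t_n-\frac1n,t_n]$.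
* Property 2: by (19), (21) and $T<\infty$, $\int_0^Tg\,dt<\infty$. As $\inf J_n\to T$, we get $\int_{J_n}g\le\int_{\inf J_n}^Tg\to0$.
* Property 3: by (19), (20) and $T<\infty$, $\sup_{t<T}\||D|^{1/2}\psi_1(t)\|_2^2\le K<\infty$; by (2) this is the required double integral. Also $\mathrm{Lip}(\varphi_1)/n=2|k|/n\to0$.

This contradicts Lemma 7. So (15) holds; together with (14) it shows that $T_{\max}<\infty$ is impossible. Hence $T_{\max}=\infty$ for every admissible $u_0$, and Step 6 of Section 5 gives (i) and (ii). Theorem 1 is proved. $\square$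

## 10. Decay in degree zero: proof of Theorem 2

Let $k=0$. Then $\varphi_R=0$, $\psi_R=\varphi$, $\eta_R=0$ and $L=\langle\varphi,|D|\varphi\rangle\ge0$. By Proposition 6, $L$ is nonincreasing and $\int_0^\infty g\,dt\le L(0)$. The functional is now bounded for all time, so Lemma 7 can be used as $t\to\infty$.

**Step 1. The slope: $a(t)=tM(t)\to0$.** The function $a$ is continuous with $a(0)=0$. In both cases below we apply Lemma 7 with $\varphi^{(n)}=0$ and $K=L(0)$, so property 3 holds by (2); property 2 holds because $J_n\subset[t_n/2,\infty)$ and $t_n\to\infty$.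

* Suppose $\limsup a=\infty$. Let $t_n$ be the first time with $a=n$, and $m_n=M(t_n)=n/t_n$. As $a$ is bounded on compact intervals, $t_n\to\infty$. On $[t_n/2,t_n]$, $M=a/t\le2n/t_n=2m_n$. Take $A=2$, $b=\frac12$: then $b/m_n=t_n/(2n)\le t_n/2$. This contradicts Lemma 7.
* Suppose $\limsup a=c\in(0,\infty)$. Take $t_n\to\infty$ with $a(t_n)\ge c/2$ and $a\le2c$ on $[t_n/2,t_n]$. Put $m_n=\frac c{2t_n}$. Then $M(t_n)\ge m_n$ and $M\le\frac{2c}{t_n/2}=8m_n$ on $[t_n/2,t_n]$. Take $A=8$, $b=c/4$: then $b/m_n=t_n/2$. This contradicts Lemma 7.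

So $t\|u_x(t)\|_\infty\to0$.

**Step 2. The sup norm.** We interpolate between the slope and the $L^2$ norm. Let $Q=\|\varphi(t)\|_\infty=|\varphi(x_0,t)|$ and suppose $Q>0$. Then $M(t)>0$ and $|\varphi|\ge Q/2$ for $|x-x_0|\le Q/(2M(t))$, an interval of length $Q/M(t)$. Hence $\|\varphi\|_2^2\ge\frac{Q^2}4\cdot\frac Q{M(t)}$, and by (19)
$$Q^3\le4M(t)\|\varphi(t)\|_2^2\le4M(t)\big(\|\varphi(0)\|_2+\sqrt{\mathcal E_0t}\big)^2\to0 ,$$
because $tM(t)\to0$. As $|u-1|\le|\varphi|$, $\|u(t)-\omega_\infty\|_\infty\to0$.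

**Step 3. Dissipation of $\|\varphi\|_2^2$.** Once $|\varphi|\le\frac\pi4$, the sines in (24) have the right sign. To symmetrize safely, let $\tau_\varepsilon(x)=\frac1\pi\int_{|h|>\varepsilon}\frac{\sin\Delta_h}{h^2}dh$. Since $|\sin\alpha+\sin\beta|\le|\alpha+\beta|$,
$$\|\tau-\tau_\varepsilon\|_2\le\frac1{2\pi}\int_{|h|<\varepsilon}\|\varphi(\cdot+h)+\varphi(\cdot-h)-2\varphi\|_2\frac{dh}{h^2}\le\frac\varepsilon\pi\|\varphi_{xx}\|_2\to0\quad(\varepsilon\to0).$$
The double integral for $\langle\varphi,\tau_\varepsilon\rangle$ converges absolutely, being dominated by $\frac1\pi\int_{|h|>\varepsilon}h^{-2}\int|\varphi|(|\varphi|+|\varphi_h|)dx\,dh$, where $\varphi_h=\varphi(\cdot+h)$, so exchanging $x$ and $s$ gives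
$$2\langle\varphi,\tau_\varepsilon\rangle=-\frac1\pi\iint_{|x-s|>\varepsilon}\frac{(\varphi(x)-\varphi(s))\sin(\varphi(x)-\varphi(s))}{|x-s|^2}\,dx\,ds .$$
By Step 2 there is $t_0$ with $|\varphi|\le\frac\pi4$ for $t\ge t_0$; then the numerator is nonnegative, and $\varepsilon\to0$ by monotone convergence. Using $d\sin d\ge\frac2\pi d^2$ for $|d|\le\frac\pi2$ and (2),
$$\frac d{dt}\|\varphi\|_2^2=2\langle\varphi,\tau\rangle\le-\frac2{\pi^2}\iint\frac{|\varphi(x)-\varphi(s)|^2}{|x-s|^2}dx\,ds=-\frac4\pi L\qquad(t\ge t_0).$$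

**Step 4. The energy.** By Step 3, $\int_{t_0}^\infty L\,dt\le\frac\pi4\|\varphi(t_0)\|_2^2<\infty$. Since $L$ is nonincreasing, $\frac t2L(t)\le\int_{t/2}^tL\,ds\to0$. Finally $|e^{i\alpha}-e^{i\beta}|\le|\alpha-\beta|$ gives $\mathcal E\le\frac12L$, so $t\,\mathcal E(u(t))\to0$. $\square$

## 11. Logarithmic growth in any degree: proof of Theorem 3

For $k\ne0$ the bound (20) with $R=1$ grows like $\sqrt t$. The improvement is to let the reference scale $R$ grow with $t$, at a logarithmic cost.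

**Step 1. Dependence of $L_R$ on $R$.** Let $0<R<R'$ and $\chi=\varphi_{R'}-\varphi_R=\psi_R-\psi_{R'}$, as in Section 3; $|D|\chi=\eta_{R'}-\eta_R$. By (16) and (17), $L_R=\langle\psi_R,H\varphi_x+\eta_R\rangle$, and likewise for $R'$. Hence
$$L_R-L_{R'}=\langle\chi,|D|\psi_R+\eta_R\rangle+\langle\psi_R,\eta_R\rangle-\langle\psi_{R'},\eta_{R'}\rangle .$$
Here $\langle\chi,|D|\psi_R\rangle=\langle|D|\chi,\psi_R\rangle=\langle\eta_{R'},\psi_R\rangle-\langle\eta_R,\psi_R\rangle$. The terms $\langle\psi_R,\eta_R\rangle$ cancel, $\langle\eta_{R'},\psi_R-\psi_{R'}\rangle=\langle\chi,\eta_{R'}\rangle$, and so $L_R-L_{R'}=\langle\chi,\eta_R+\eta_{R'}\rangle$. With $\chi=-\int_R^{R'}\eta_r\,dr$ and (9),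
$$L_{R'}-L_R=4\pi k^2\int_R^{R'}\Big(\frac1{r+R}+\frac1{r+R'}\Big)dr=4\pi k^2\Big(\log\frac{R+R'}{2R}+\log\frac{2R'}{R+R'}\Big)=4\pi k^2\log\frac{R'}R .$$

**Step 2. The choice $R=1+t$.** Fix $t\ge0$ and use the fixed scale $R=1+t$ on $[0,t]$. By Step 1, $L_R(0)=L_1(0)+4\pi k^2\log(1+t)$. By (9), $\|\varphi_1-\varphi_R\|_2\le\int_1^R\|\eta_r\|_2dr\le2|k|\sqrt{2\pi R}$, so with (19) for scale $1$,
$$\|\psi_R(t)\|_2\le\|\psi_1(t)\|_2+\|\varphi_1-\varphi_R\|_2\le\|\psi_1(0)\|_2+\sqrt{\mathcal E_0t}+2|k|\sqrt{2\pi R}\le C(u_0)\sqrt R .$$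
As $\|\eta_R\|_2=|k|\sqrt{2\pi/R}$, the product $2\|\eta_R\|_2\|\psi_R(t)\|_2$ is bounded by a constant $C(u_0)$. Now (20) is the first claim.

**Step 3. Phase jumps cost phase energy on every dyadic scale.** Let $\Psi$ be the harmonic extension of $\psi_R(t)$, with Fourier transform $e^{-y|\xi|}\widehat{\psi_R}$ in $x$. Then $\int_{\mathbb R^2_+}|\nabla\Psi|^2=\frac1{2\pi}\int\int_0^\infty2|\xi|^2e^{-2y|\xi|}|\widehat{\psi_R}|^2dy\,d\xi=\||D|^{1/2}\psi_R\|_2^2$. In polar coordinates $(s,\theta)$ about $x_0$, the Cauchy–Schwarz inequality $|\psi_R(x_0+s)-\psi_R(x_0-s)|^2\le\pi\int_0^\pi|\partial_\theta\Psi|^2d\theta$ gives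
$$\||D|^{1/2}\psi_R\|_2^2\ge\int_r^\delta\frac1s\int_0^\pi|\partial_\theta\Psi|^2d\theta\,ds\ge\int_r^\delta\frac{|\psi_R(x_0+s)-\psi_R(x_0-s)|^2}{\pi s}\,ds .$$
By (4) and $R\ge1$, $|\varphi_R(x_0+s)-\varphi_R(x_0-s)|\le4|k|s$. By hypothesis $\varphi$ jumps by at least $c_0$. Since $(a-b)^2\ge\frac12a^2-b^2$, and $\delta\le1$, the right side is at least
$$\int_r^\delta\frac{\frac12c_0^2-16k^2s^2}{\pi s}\,ds\ge\frac{c_0^2}{2\pi}\log\frac\delta r-\frac{8k^2}\pi .$$
Combining with the first claim,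
$$\log\frac\delta r\le\frac{2\pi}{c_0^2}\Big(C(u_0)+\frac{8k^2}\pi+4\pi k^2\log(1+t)\Big)\le\frac{C'(u_0)}{c_0^2}\big(1+\log(1+t)\big).\qquad\square$$

**Remark (concentration at infinite time).** The source quotes the following result. For any distinct $q_1,\dots,q_k\in\mathbb R$ there are a datum $u_0$ and smooth $\xi_j(t)\to q_j$, $0<\mu_j(t)\to0$ such that the solution exists for all time and equals $\omega_\infty+\sum_j\big(\omega(\frac{x-\xi_j}{\mu_j})-\omega_\infty\big)+\theta$, where $\theta\to0$ uniformly away from the $q_j$, and each $\mu_j$ decays exponentially. It is not used above. As quoted, $\theta\to0$ uniformly only away from the $q_j$, and this does not formally contradict Theorem 3. Suppose, however, that for an admissible datum the decomposition held with $\theta\to0$ uniformly on all of $\mathbb R$. Fix a small $\delta$. For large $t$ the other bubbles differ from $\omega_\infty$ by $O(\mu_i)$ on $|x-\xi_j|\le\delta$, so $u$ is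 within $\frac1{50}$ of the $j$-th bubble there. The phase of $u$ minus that of the bubble then stays within $0.04$ of one fixed multiple of $2\pi$ on this interval. The bubble's phase changes by $4\arctan(s/\mu_j)$ in absolute value between $\xi_j-s$ and $\xi_j+s$, so for $2\mu_j\le s\le\delta$ the phase of $u$ changes by at least $4\arctan2-0.08>\pi$. Theorem 3 with $c_0=\pi$ and $r=2\mu_j$ gives $\mu_j(t)\ge c(1+t)^{-C}$. So exponential concentration with a remainder uniformly small on all of $\mathbb R$ is excluded for admissible data.
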